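\title{Frattini-resistant pro-$p$ groups with essential triple Massey products}

\begin{abstract}
A pro-$p$ group is Frattini-resistant if, among its finitely generated closed subgroups, inclusion of Frattini subgroups implies inclusion of the subgroups themselves. We disprove, for every prime $p$, the conjecture that the mod-$p$ cohomology of such a group has no essential triple Massey products. For odd $p$ the one-relator group $\langle a,b,c\mid [[a,b],c]=1\rangle$ is a counterexample. For every $p$ we construct a counterexample of infinite rank all of whose finitely generated subgroups are free. For $p=2$ infinite rank cannot be avoided: finitely generated Frattini-resistant pro-$2$ groups satisfy the conjecture. All three results rest on lifting characters from $\mathbb{Z}/p$ to groups built on $\mathbb{Z}/p^2$.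
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be a prime and $\mathbb{F}_p=\mathbb{Z}/p$. Subgroups of profinite groups are closed, maps from profinite groups are continuous, and ``finitely generated'' is meant topologically. We write $[x,y]=xyx^{-1}y^{-1}$. A \emph{character} of a group $G$ is a homomorphism $G\to\mathbb{F}_p$; for profinite $G$ the characters form the group $H^1(G,\mathbb{F}_p)$.

\subsection*{Frattini-resistance}
The Frattini subgroup $\Phi(H)$ of a pro-$p$ group $H$ is the intersection of its maximal open subgroups. These are normal of index $p$, every proper subgroup of $H$ lies in one of them, and $\Phi(H)$ is the closure of $H^p[H,H]$. Consequently a subgroup $L$ with $L\Phi(H)=H$ equals $H$. The group $H$ is finitely generated if and only if $H/\Phi(H)$ is finite, and then its open subgroups are finitely generated.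

Following Snopce and Tanushevski, a pro-$p$ group $G$ is called \emph{Frattini-resistant} if for all finitely generated subgroups $H_1,H_2$ of $G$
\[
\Phi(H_1)\subseteq\Phi(H_2)\quad\text{if and only if}\quad H_1\subseteq H_2 .
\]
In other words, $H\mapsto\Phi(H)$ is an embedding of the poset of finitely generated subgroups into itself. The implication from right to left always holds, so the condition says that $\Phi(H)$ remembers $H$. The case of a procyclic $H_1$ shows what is excluded: a $p$-th power $x^p$ may lie in $\Phi(H)$ only if $x\in H$. A Frattini-resistant group has no element $x$ of order $p$ (take $H=1$), and the pro-$p$ group $\langle x,y,z\mid x^p=[y,z]\rangle$ is not Frattini-resistant (take $H$ generated by $y,z$; the character $x\mapsto1$, $y,z\mapsto0$ shows that $x\notin H$). On the other side, $\mathbb{Z}_p^n$ is Frattini-resistant, because $\Phi(H)=pH$ and multiplication by $p$ is injective, and so is every free pro-$p$ group (Corollary~\ref{cor:sufficient}).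

\subsection*{Triple Massey products}
Let $G$ be profinite and $\alpha_1,\alpha_2,\alpha_3\in H^1(G,\mathbb{F}_p)$. A \emph{defining system} is a pair of functions $\phi,\psi\colon G\to\mathbb{F}_p$ with
\begin{equation}\label{eq:defsys}
\phi(gh)=\phi(g)+\phi(h)+\alpha_1(g)\alpha_2(h),\qquad
\psi(gh)=\psi(g)+\psi(h)+\alpha_2(g)\alpha_3(h).
\end{equation}
These equations exhibit the cocycles $\alpha_1(g)\alpha_2(h)$ and $\alpha_2(g)\alpha_3(h)$ as coboundaries, so a defining system exists if and only if $\alpha_1\cup\alpha_2=\alpha_2\cup\alpha_3=0$. The function $(g,h)\mapsto\alpha_1(g)\psi(h)+\phi(g)\alpha_3(h)$ is then a $2$-cocycle, and the \emph{triple Massey product} $\langle\alpha_1,\alpha_2,\alpha_3\rangle\subseteq H^2(G,\mathbb{F}_p)$ is the set of the classes of these cocycles, over all defining systems. It is \emph{defined} if it is nonempty, it \emph{vanishes} if it contains $0$, and it is \emph{essential} if it is defined but does not vanish. As Lemmas~\ref{lem:dwyer} and~\ref{lem:comm} make precise, cup products detect commutators $[x,y]$ in the relations of $G$, and triple products detect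 iterated commutators $[[x,y],z]$.

\subsection*{The conjecture}
The source of the following conjecture is Quadrelli's paper~\cite{Quadrelli}.

\begin{quote}
\textbf{Conjecture.} \emph{If $G$ is a Frattini-resistant pro-$p$ group, then no triple Massey product in $H^\bullet(G,\mathbb{F}_p)$ is essential.}
\end{quote}

The first examples support it. In a free pro-$p$ group $H^2(G,\mathbb{F}_p)=0$, so every triple product vanishes; in $\mathbb{Z}_p^n$ every defined triple product vanishes; and the essential product in the cohomology of $\mathbb{Z}/3$ comes from torsion, which Frattini-resistance forbids (Example~\ref{ex:massey}). There is also a structural reason. The most direct way to prove Frattini-resistance is to lift characters of subgroups to homomorphisms onto $\mathbb{Z}/p^2$, and for $p=2$ such lifts do force triple products to vanish (Theorem~\ref{thm:C}). The conjecture is nevertheless false for every~$p$.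

\subsection*{Results}
For a pro-$p$ group given by generators and a relator that lies in the Frattini subgroup of the free group, as in the next two theorems, each generator $a$ has a dual character $a^*$, equal to $1$ on $a$ and to $0$ on the other generators.

\begin{theorem}\label{thm:A}
Let $p$ be odd, $g\ge1$ and $d=\prod_{i=1}^g[a_i,b_i]$, and let $G$ be the pro-$p$ group $\langle a_1,b_1,\dots,a_g,b_g,c\mid[d,c]=1\rangle$. Then $G$ is Frattini-resistant and $\langle a_1^*,b_1^*,c^*\rangle$ is essential.
\end{theorem}

For $g=1$ this is the group $\langle a,b,c\mid[[a,b],c]=1\rangle$.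

\begin{theorem}\label{thm:B}
Let $p$ be any prime and let $F$ be the free pro-$p$ group on generators $a,b,c,x_i,y_i$ $(i\ge1)$ converging to $1$. Put $s=[[a,b],c]$, $t=\prod_{i\ge1}[x_i,y_i]$ and $r=st$, and let $G=F/R$, where $R$ is the closed normal closure of $r$. Then every finitely generated subgroup of $G$ is free pro-$p$, the group $G$ is Frattini-resistant, and $\langle a^*,b^*,c^*\rangle$ is essential.
\end{theorem}

For a homomorphism $\theta\colon G\to(\mathbb{Z}/n)^\times$, let $\mathbb{Z}/n(\theta)$ be the module $\mathbb{Z}/n$ on which $g$ acts as multiplication by $\theta(g)$.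

\begin{theorem}\label{thm:C}
Let $p=2$.
\begin{enumerate}
\item[(i)] If $G$ is a finitely generated Frattini-resistant pro-$2$ group, then no triple Massey product in $H^\bullet(G,\mathbb{F}_2)$ is essential.
\item[(ii)] More generally, let $G$ be profinite and let $\theta\colon G\to(\mathbb{Z}/4)^\times$ be a homomorphism such that the reduction map $H^1(K,\mathbb{Z}/4(\theta))\to H^1(K,\mathbb{F}_2)$ is onto for $K=G$ and for every open subgroup $K$ of index $2$. Then no triple Massey product in $H^\bullet(G,\mathbb{F}_2)$ is essential.
\end{enumerate}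
\end{theorem}

The three theorems together give the following.

\begin{corollary}\label{cor:main}
The conjecture fails for every prime $p$. Restricted to finitely generated groups, it is true if and only if $p=2$.
\end{corollary}

\subsection*{Outline}
In Theorems~\ref{thm:A} and~\ref{thm:B} the essential product is built into the relator and is found by one computation with $4\times4$ matrices (Section~\ref{sec:massey}); the work lies in proving Frattini-resistance. Section~\ref{sec:lifting} ties this property to the lifting of characters and isolates the difference between $p=2$ and odd $p$: for $p=2$ a finitely generated Frattini-resistant group must lift its characters to $\mathbb{Z}/4$, while for odd $p$ it suffices to lift them to a nonabelian group of affine maps of $\mathbb{Z}/p^2$. Section~\ref{sec:A} constructs these affine lifts for the group of Theorem~\ref{thm:A} from the action of the discrete group with the same presentation on a tree. Section~\ref{sec:B} exploits the fact that Frattini-resistance sees only finitely generated subgroups, whereas an infinite relator is invisible to them.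 Section~\ref{sec:C} proves Theorem~\ref{thm:C}. The last two sections use permutation modules, recalled in Section~\ref{sec:perm}.

\section{Massey products and unitriangular matrices}\label{sec:massey}

Let $\mathbb{U}_n$ be the group of upper unitriangular $n\times n$ matrices over $\mathbb{F}_p$, and let $E_{ij}$ be the matrix units. The entries in positions $(1,2),(2,3),\dots,(n-1,n)$ form the \emph{superdiagonal}; for a homomorphism $G\to\mathbb{U}_n$ they are characters of $G$. We use Massey products only through Dwyer's matrix description.

\begin{lemma}\label{lem:dwyer}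
Let $G$ be profinite and $\alpha_1,\alpha_2,\alpha_3\in H^1(G,\mathbb{F}_p)$.
\begin{enumerate}
\item[(a)] $\alpha_1\cup\alpha_2=0$ if and only if there is a homomorphism $G\to\mathbb{U}_3$ with superdiagonal $(\alpha_1,\alpha_2)$.
\item[(b)] $0\in\langle\alpha_1,\alpha_2,\alpha_3\rangle$ if and only if there is a homomorphism $G\to\mathbb{U}_4$ with superdiagonal $(\alpha_1,\alpha_2,\alpha_3)$.
\end{enumerate}
\end{lemma}

\begin{proof}
A map $G\to\mathbb{U}_3$ with superdiagonal $(\alpha_1,\alpha_2)$ and corner entry $\phi$ is multiplicative exactly when $\phi$ satisfies the first equation of \eqref{eq:defsys}. A map $G\to\mathbb{U}_4$ with superdiagonal $(\alpha_1,\alpha_2,\alpha_3)$ and entries $\phi,\psi,\eta$ in positions $(1,3),(2,4),(1,4)$ is multiplicative exactly when $(\phi,\psi)$ is a defining system and $\eta(gh)=\eta(g)+\eta(h)+\alpha_1(g)\psi(h)+\phi(g)\alpha_3(h)$. Such an $\eta$ exists if and only if the class of the defining system is $0$.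
\end{proof}

Sign conventions do not affect vanishing. Replacing $(\phi,\psi)$ by $(-\phi,-\psi)$ in the definition negates the classes, and conjugation by $\mathrm{diag}(1,-1,1,-1)$ changes the sign of the superdiagonal.

\begin{example}\label{ex:massey}
(a) Let $p=3$, $G=\mathbb{Z}/3$ and let $\alpha$ be the identity character. For $N$ strictly upper triangular, $(1+N)^3=1+N^3$. In size $3$ this is $1$, so $\alpha\cup\alpha=0$. In size $4$ with superdiagonal $(1,1,1)$ it is $1+E_{14}\neq1$, so $\langle\alpha,\alpha,\alpha\rangle$ is essential.

(b) Let $G=\mathbb{Z}_p^n$ and let $\langle\alpha_1,\alpha_2,\alpha_3\rangle$ be defined. If $\alpha_2=0$, then $1+\alpha_1E_{12}+\alpha_3E_{34}$ is a homomorphism to $\mathbb{U}_4$. Let $\alpha_2\ne0$. The images of $g,h\in G$ in $\mathbb{U}_3$ commute, which gives $\alpha_1(g)\alpha_2(h)=\alpha_1(h)\alpha_2(g)$, so $\alpha_1=\lambda\alpha_2$; in the same way $\alpha_3=\mu\alpha_2$. Lift $\alpha_2$ to $G\to\mathbb{Z}_p$ and send $1\in\mathbb{Z}_p$ to a matrix with superdiagonal $(\lambda,1,\mu)$. In both cases the product vanishes.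
\end{example}

\begin{lemma}\label{lem:comm}
Elements of $\mathbb{U}_4$ with zero superdiagonal commute with one another. If $X,Y,Z\in\mathbb{U}_4$ have superdiagonals $(1,0,0)$, $(0,1,0)$, $(0,0,1)$, then $[[X,Y],Z]=1+E_{14}$.
\end{lemma}

\begin{proof}
Let $J$ be the algebra of strictly upper triangular $4\times4$ matrices; $J^2$ consists of those with zero superdiagonal, $J^3=\mathbb{F}_pE_{14}$ and $J^4=0$. For $N\in J^k$ and $M\in J^l$,
\[
[1+N,1+M]=1+(NM-MN)(1+N)^{-1}(1+M)^{-1}\equiv1+NM-MN\pmod{J^{k+l+1}} .
\]
For $k=l=2$ the commutator is $1$. Modulo $J^2$ we have $X-1\equiv E_{12}$, $Y-1\equiv E_{23}$ and $Z-1\equiv E_{34}$. Hence $[X,Y]\equiv1+E_{12}E_{23}-E_{23}E_{12}=1+E_{13}$ modulo $J^3$, and then $[[X,Y],Z]=1+E_{13}E_{34}-E_{34}E_{13}=1+E_{14}$, since all other terms lie in $J^4$.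
\end{proof}

The point of the lemma is that the value $1+E_{14}$ does not depend on the entries of $X,Y,Z$ above the superdiagonal, that is, on the defining system.

\section{Frattini-resistance and lifting of characters}\label{sec:lifting}

The definition of Frattini-resistance involves arbitrary pairs of subgroups. It reduces to pairs in which one subgroup is procyclic and the other is the kernel of a character.

\begin{lemma}\label{lem:criterion}
A pro-$p$ group $G$ is Frattini-resistant if and only if $x^p\notin\Phi(U)$ for every finitely generated $K\le G$, every open normal subgroup $U$ of index $p$ in $K$, and every $x\in K\setminus U$.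
\end{lemma}

\begin{proof}
Assume the condition. Let $H_1,H_2$ be finitely generated with $\Phi(H_1)\subseteq\Phi(H_2)$, and suppose that $x\in H_1\setminus H_2$. Let $K$ be generated by $H_2$ and $x$. The proper subgroup $H_2$ lies in a maximal open subgroup $U$ of $K$, which is normal of index $p$, and $x\notin U$ because $U\neq K$. But $x^p\in\Phi(H_1)\subseteq\Phi(H_2)\subseteq\Phi(U)$, a contradiction. Conversely, let $G$ be Frattini-resistant and let $K$, $U$ be as in the statement; then $U$ is finitely generated. If $x^p\in\Phi(U)$, then $\Phi(\overline{\langle x\rangle})=\overline{\langle x^p\rangle}\subseteq\Phi(U)$, so $x\in U$.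
\end{proof}

To prove that $x^p\notin\Phi(U)$ we need a character of $U$ that does not kill $x^p$. If $\chi$ is a character of $K$ with kernel $U$ and $\kappa\colon K\to\mathbb{Z}/p^2$ lifts $\chi$, then $\kappa|_U$ is such a character. These lifts need not exist in the group of Theorem~\ref{thm:A} (Example~\ref{ex:indexp}), so we allow a twist. Let
\[
\mathrm{Aff}=\mathbb{Z}/p^2\rtimes(1+p\mathbb{Z}/p^2),\qquad (t,w)(t',w')=(t+wt',ww'),
\]
the group of order $p^3$ of affine maps $n\mapsto t+wn$ of $\mathbb{Z}/p^2$ with $w\equiv1\bmod p$. The elements $(t,1)$ are the \emph{translations}; they form a copy of $\mathbb{Z}/p^2$, and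
\begin{equation}\label{eq:conj}
(s,w)(t,1)(s,w)^{-1}=(wt,1).
\end{equation}
Since $w\equiv1\bmod p$, the map $(t,w)\mapsto t\bmod p$ is a character of $\mathrm{Aff}$. A character $\chi$ of $K$ \emph{lifts to} $\mathrm{Aff}$ if it is the composite of a homomorphism $K\to\mathrm{Aff}$ with this character. Such a homomorphism is a pair $(z,\theta)$, where $\theta\colon K\to1+p\mathbb{Z}/p^2$ is a homomorphism and $z$ is a cocycle with values in $\mathbb{Z}/p^2(\theta)$, that is, $z(kk')=z(k)+\theta(k)z(k')$. A lift to $\mathbb{Z}/p^2$ is the case $\theta=1$.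

\begin{lemma}\label{lem:lift}
Let $K$ be a pro-$p$ group, $\chi\neq0$ a character of $K$, $U=\ker\chi$ and $x\in K\setminus U$. If $\chi$ lifts to $\mathbb{Z}/p^2$, or if $p$ is odd and $\chi$ lifts to $\mathrm{Aff}$, then $x^p\notin\Phi(U)$.
\end{lemma}

\begin{proof}
Let $(z,\theta)$ be a lift. On $U$ the values of $z$ lie in $p\mathbb{Z}/p^2$, where $\theta$ acts trivially. So $z|_U$ is a homomorphism to a group of order $p$, and it kills $\Phi(U)$. Write $\theta(x)=1+pk$; then $\theta(x)^j=1+jpk$ in $\mathbb{Z}/p^2$, and the cocycle rule gives
\[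
z(x^p)=\sum_{j=0}^{p-1}\theta(x)^j\,z(x)=\Big(p+pk\,\frac{p(p-1)}2\Big)z(x).
\]
If $k=0$, or if $p$ is odd, the right side is $p\,z(x)$, which is nonzero because $z(x)$ reduces to $\chi(x)\ne0$.
\end{proof}

For $p=2$ and $k=1$ the sum is $1+3=0$. The lemma then fails: $\mathrm{Aff}$ is dihedral of order $8$, the nonzero character of $K=\mathbb{Z}/2$ lifts by $x\mapsto(1,-1)$, and $x^2=1$.

\begin{corollary}\label{cor:sufficient}
Let $G$ be a pro-$p$ group.
\begin{enumerate}
\item[(a)] If every finitely generated subgroup of $G$ is free pro-$p$, then $G$ is Frattini-resistant.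
\item[(b)] If $p$ is odd and every character of every open subgroup of $G$ lifts to $\mathrm{Aff}$, then $G$ is Frattini-resistant.
\end{enumerate}
\end{corollary}

\begin{proof}
Let $K,U,x$ be as in Lemma~\ref{lem:criterion} and let $\chi$ be a character of $K$ with kernel $U$. By Lemma~\ref{lem:lift} it suffices to lift $\chi$. In case (a), $K$ is free and $\chi$ lifts to $\mathbb{Z}/p^2$. In case (b), $K$ need not be open. Choose an open normal subgroup $N$ of $G$ with $N\cap K\subseteq U$. Through $KN/N\cong K/(K\cap N)$ the character $\chi$ extends to the open subgroup $KN$; lift the extension to $\mathrm{Aff}$ and restrict to $K$.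
\end{proof}

Part (a) applies to free pro-$p$ groups, whose subgroups are free pro-$p$. The next lemma measures how far Frattini-resistance is from the existence of lifts to $\mathbb{Z}/p^2$.

\begin{lemma}\label{lem:gap}
Let $K$ be a finitely generated pro-$p$ group, $\chi\neq0$ a character, $U=\ker\chi$ and $x\in K\setminus U$. Let $M=U/\Phi(U)$, a finite $\mathbb{F}_p$-vector space, let $\sigma$ be the automorphism of $M$ induced by $u\mapsto x^{-1}ux$, and let $m_0\in M$ be the class of $x^p$.
\begin{enumerate}
\item[(a)] If $K$ is Frattini-resistant, then $m_0\notin(\sigma-1)^{p-1}M$.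
\item[(b)] If $m_0\notin(\sigma-1)M$, then $\chi$ lifts to $\mathbb{Z}/p^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $u\in U$ have class $m\in M$. Then
\[
(xu)^p=x^p\cdot x^{-(p-1)}ux^{p-1}\cdots x^{-1}ux\cdot u
\]
has class $m_0+(1+\sigma+\dots+\sigma^{p-1})m=m_0+(\sigma-1)^{p-1}m$, because $1+X+\dots+X^{p-1}=(X-1)^{p-1}$ in $\mathbb{F}_p[X]$. As $xu\in K\setminus U$, Lemma~\ref{lem:criterion} says that this class is nonzero, for every $m$.

(b) Choose a linear form $f$ on $M$ that vanishes on $(\sigma-1)M$ and has $f(m_0)\neq0$. It is $\sigma$-invariant, so the kernel $L$ of $U\to M\to\mathbb{F}_p$ is normalized by $x$ as well as by $U$, and is normal in $K$. The group $K/L$ has order $p^2$ and $x^p\notin L$, so $K/L\cong\mathbb{Z}/p^2$, with $U/L$ its subgroup of order $p$. The resulting map $K\to\mathbb{Z}/p^2$ reduces to a character with kernel $U$, which is a nonzero multiple of $\chi$; multiply it by a suitable unit.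
\end{proof}

For $p=2$ the two conditions coincide. Since subgroups of Frattini-resistant groups are Frattini-resistant, we obtain:

\begin{corollary}\label{cor:two}
If $G$ is a finitely generated Frattini-resistant pro-$2$ group, then every character of every open subgroup of $G$ lifts to $\mathbb{Z}/4$.
\end{corollary}

For odd $p$ there is room between $(\sigma-1)^{p-1}M$ and $(\sigma-1)M$, and the group of Theorem~\ref{thm:A} uses it.

\section{The finitely generated counterexamples}\label{sec:A}

Let $g$, $d$ and $G$ be as in Theorem~\ref{thm:A}. The prime $p$ is arbitrary in this section until the final appeal to Corollary~\ref{cor:sufficient}(b).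

\subsection*{The essential product}
In $\mathbb{U}_3$ commutators are central, so every assignment of the generators to $\mathbb{U}_3$ kills $[d,c]$. By Lemma~\ref{lem:dwyer}(a) all cup products of characters of $G$ are zero, and $\langle a_1^*,b_1^*,c^*\rangle$ is defined. Let $\rho$ be a homomorphism from the free pro-$p$ group on the generators to $\mathbb{U}_4$ with superdiagonal $(a_1^*,b_1^*,c^*)$. For $i\ge2$ the matrices $\rho(a_i),\rho(b_i)$ have zero superdiagonal. By Lemma~\ref{lem:comm} they commute, so $\rho(d)=[\rho(a_1),\rho(b_1)]$ and $\rho([d,c])=1+E_{14}\neq1$. Thus $\rho$ does not factor through $G$, and the product does not vanish by Lemma~\ref{lem:dwyer}(b).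

\subsection*{Passage to a discrete group}
It remains to lift characters of open subgroups to $\mathrm{Aff}$. Let $\Gamma$ be the discrete group with the presentation $\langle a_i,b_i,c\mid[d,c]\rangle$; its pro-$p$ completion is $\iota\colon\Gamma\to G$. The finite-index subgroups of $\Gamma$ have explicit presentations, and nothing is lost by working with them.

\begin{lemma}\label{lem:extend}
Let $K\le G$ be open and $\Lambda=\iota^{-1}(K)$. Then $\iota(\Lambda)$ is dense in $K$, and every homomorphism $\Psi$ from $\Lambda$ to a finite $p$-group $P$ has the form $\Psi'\circ\iota$ for a homomorphism $\Psi'\colon K\to P$.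
\end{lemma}

\begin{proof}
The set $\iota(\Lambda)=\iota(\Gamma)\cap K$ is dense in $K$ because $\iota(\Gamma)$ is dense in $G$ and $K$ is open. An open subgroup of a pro-$p$ group is subnormal with factors of order $p$. Pulling back such a chain and appending $\ker\Psi$, we get $\Gamma=\Gamma_0\rhd\Gamma_1\rhd\dots\rhd\Gamma_m=\ker\Psi$ with all factors finite $p$-groups. We construct subgroups $M_j\lhd\Gamma_j$ of $p$-power index, contained in $\ker\Psi$, by descending induction from $M_m=\Gamma_m$. Given $M_{j+1}$, let $M_j$ be the intersection of its $\Gamma_j$-conjugates. There are finitely many of them, since $\Gamma_{j+1}$ normalizes $M_{j+1}$, and each is normal of $p$-power index in $\Gamma_{j+1}$, since $\Gamma_{j+1}\lhd\Gamma_j$. So $M_j\lhd\Gamma_j$, the quotient $\Gamma_{j+1}/M_j$ embeds in a finite product of finite $p$-groups, and $\Gamma_j/M_j$ is a finite $p$-group. The map $\Gamma\to\Gamma/M_0$ therefore extends to $G\to\Gamma/M_0$, which by density sends $K$ into $\Lambda/M_0$. Let $\Psi'$ be the composite $K\to\Lambda/M_0\to P$.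
\end{proof}

\begin{proposition}\label{prop:lift}
Every character of every finite-index subgroup $\Lambda$ of $\Gamma$ lifts to $\mathrm{Aff}$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Proposition~\ref{prop:lift}]
Let $K\le G$ be open, $\chi$ a character of $K$ and $\Lambda=\iota^{-1}(K)$. Lift $\chi\circ\iota|_\Lambda$ to $\Psi\colon\Lambda\to\mathrm{Aff}$ and take $\Psi'\colon K\to\mathrm{Aff}$ as in Lemma~\ref{lem:extend}. The reduction of $\Psi'$ agrees with $\chi$ on the dense subgroup $\iota(\Lambda)$, so $\Psi'$ lifts $\chi$. Since $p$ is odd, $G$ is Frattini-resistant by Corollary~\ref{cor:sufficient}(b).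
\end{proof}

\subsection*{A subgroup of index $p$}
The obstruction to lifting to $\mathbb{Z}/p^2$, and the way around it, already appear in index $p$.

\begin{example}\label{ex:indexp}
Let $g=1$, $d=[a,b]$, and let $\Lambda$ be the kernel of $a^*+c^*$. With the transversal $1,a,\dots,a^{p-1}$, the Reidemeister--Schreier method gives the generators $\alpha=a^p$, $b_j=a^jba^{-j}$ and $c_j$ $(0\le j\le p-1)$, where $c_j=a^jca^{-j-1}$ for $j<p-1$ and $c_{p-1}=a^{p-1}c$. Put $d_j=a^jda^{-j}$, so that $d_j=b_{j+1}b_j^{-1}$ for $j<p-1$ and $d_{p-1}=\alpha b_0\alpha^{-1}b_{p-1}^{-1}$. The relators $a^j[d,c]a^{-j}$ become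
\[
d_j=c_j\,d_{j+1}\,c_j^{-1}\qquad(j\in\mathbb{Z}/p).
\]
The character $\xi$ with $\xi(b_j)=j$ and $\xi(\alpha)=\xi(c_j)=0$ sends every $d_j$ to $1$, so it is well defined. It does not lift to $\mathbb{Z}/p^2$: a lift $\kappa$ takes one value $t\equiv1\bmod p$ on all the conjugate elements $d_j$, while $\sum_j\kappa(d_j)=0$ by telescoping, and $pt\neq0$. It does lift to $\mathrm{Aff}$. Send $b_j\mapsto(j,1)$ and $\alpha\mapsto(0,1)$; then $d_j\mapsto(1,1)$ for $j<p-1$ and $d_{p-1}\mapsto(1-p,1)$. These translations are not equal, but by \eqref{eq:conj} they are conjugate: take $c_{p-2}\mapsto(0,1+p)$, $c_{p-1}\mapsto(0,1-p)$ and $c_j\mapsto(0,1)$ otherwise.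
\end{example}

Geometrically, $\alpha$ and the $b_j$ generate the fundamental group of a torus with $p$ holes, the $d_j$ are its boundary curves, and the only constraint on their images in an abelian group is that they sum to zero. In $\mathrm{Aff}$ the defect $pt$ of the sum is absorbed by one boundary curve, at the cost of a twist on the conjugating elements. In general $\Lambda$ is assembled from several surfaces and several tori, and a tree organizes the pieces.

\subsection*{The graph of groups}
Let $A$ be the free group on the $a_i,b_i$, let $C=\langle d\rangle\cong\mathbb{Z}$ and $B=\langle d\rangle\times\langle c\rangle\cong\mathbb{Z}^2$. Then $\Gamma=A*_CB$. Its Bass--Serre tree $T$ has vertex set $\Gamma/A\sqcup\Gamma/B$ and edge set $\Gamma/C$, the edge $kC$ joining $kA$ to $kB$; the group $\Gamma$ acts by left multiplication and preserves the types $A$, $B$ of the vertices.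

Fix $\Lambda$ of finite index. The stabilizer $\Lambda\cap kCk^{-1}$ of the edge $kC$ is generated by $kd^nk^{-1}$, where $n>0$ is minimal with $kd^nk^{-1}\in\Lambda$. We call this element the \emph{positive generator} of the edge. It depends only on the coset $kC$, and conjugation by $\lambda\in\Lambda$ carries the positive generator of $kC$ to that of $\lambda kC$. Positive generators keep track of orientations: they ensure that no signs enter \eqref{eq:sum} and \eqref{eq:rel} below.

The quotient $Y=\Lambda\backslash T$ is a finite connected bipartite graph; each edge $e$ joins a vertex $v(e)$ of type $A$ to a vertex $u(e)$ of type $B$. Choose a maximal tree $Y_0$ of $Y$ and lift it to a subtree $\tilde Y_0$ of $T$. Each vertex $P$ of $Y$ acquires a lift $\tilde P$; let $\Lambda_P$ be its stabilizer in $\Lambda$. For each edge $e$ choose a lift $\tilde e$ whose $A$-end is the lift of $v(e)$, and an element $g_e\in\Lambda$ carrying the $B$-end of $\tilde e$ to the lift of $u(e)$; for $e\in Y_0$ take $\tilde e\in\tilde Y_0$ and $g_e=1$. Let $\delta_e\in\Lambda_{v(e)}$ be the positive generator of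 $\tilde e$.

\emph{Vertices of type $B$.} Let $\tilde u=hB$, so $\Lambda_u=\Lambda\cap hBh^{-1}$. The edges of $T$ at $\tilde u$ are the $hbC$ with $b\in B$. As $B$ is abelian, they all have the same positive generator $\delta_u$, which generates $\Lambda\cap hCh^{-1}$. The quotient $\Lambda_u/\langle\delta_u\rangle$ embeds with finite index in $hBh^{-1}/hCh^{-1}\cong\mathbb{Z}$, so $\Lambda_u=\langle\delta_u\rangle\times\langle\varepsilon_u\rangle\cong\mathbb{Z}^2$ for some $\varepsilon_u$. The edge $g_e\tilde e$ ends at the lift of $u(e)$, and therefore $g_e\delta_eg_e^{-1}=\delta_{u(e)}$.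

\emph{Vertices of type $A$.} Let $\tilde v=hA$ and $H=h^{-1}\Lambda_vh\le A$. We claim that in the free abelian group $\Lambda_v^{\mathrm{ab}}$
\begin{equation}\label{eq:sum}
\sum_{e\ni v}\delta_e=0,\quad\text{and the $\delta_e$ with any one omitted form part of a $\mathbb{Z}$-basis,}
\end{equation}
where $e$ runs over the edges of $Y$ at $v$. Identify $A$ with $\pi_1(S)$, where $S$ is a compact surface of genus $g$ with one boundary circle, based at a boundary point and oriented so that $d$ is the boundary loop with the boundary orientation. Let $S_v\to S$ be the finite connected cover with group $H$. The fiber over the base point is $H\backslash A$, and the boundary circles of $S_v$ are the orbits of $d$ on it, that is, the double cosets $HaC$. The circle of $HaC$, with its boundary orientation, is represented by $ad^na^{-1}\in H$ with $n>0$ minimal. On the other hand, the edges of $Y$ at $v$ are the $\Lambda_v$-orbits of the edges $haC$ of $T$, so they also correspond to the double cosets $HaC$, and the positive generator of $haC$ is $h\,ad^na^{-1}h^{-1}$ with the same $n$. Thus under $\Lambda_v^{\mathrm{ab}}\cong H_1(S_v)$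 the $\delta_e$ are the classes of the oriented boundary circles. In the exact sequence of integral homology groups
\[
H_2(S_v,\partial S_v)\to H_1(\partial S_v)\to H_1(S_v)\to H_1(S_v,\partial S_v)
\]
the first group is generated by the fundamental class, which maps to the sum of the boundary circles. So the image of $H_1(\partial S_v)$ is free on all circles but any one, and the sum of all circles is zero. The last group is isomorphic to $H^1(S_v)$ by Lefschetz duality, hence torsion-free, so this image is a direct summand. This proves \eqref{eq:sum}.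

\emph{A presentation of $\Lambda$.} Let $\Pi$ be the quotient of the free product of the groups $\Lambda_P$ and the free group on letters $\tau_e$, one for each edge of $Y$, by the relations
\begin{equation}\label{eq:rel}
\tau_e\,\delta_e\,\tau_e^{-1}=\delta_{u(e)} .
\end{equation}
The inclusions $\Lambda_P\subseteq\Lambda$ and $\tau_e\mapsto g_e$ define a homomorphism $q\colon\Pi\to\Lambda$. The structure theorem for groups acting on trees \cite[I.5]{Serre} says that $q$ is onto and that its kernel is the normal closure of the $\tau_e$ with $e\in Y_0$; one relation per edge suffices because the edge stabilizers are cyclic.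

We want to put a twist on $\tau_e$ for an edge $e$ of our choice, which is impossible in $\Lambda$ if $e\in Y_0$, where $g_e=1$. So we construct the lift on $\Pi$ and pull it back along a section of $q$.

\begin{lemma}\label{lem:section}
There is a homomorphism $\mathfrak{s}\colon\Lambda\to\Pi$ with $q\circ\mathfrak{s}=\mathrm{id}$.
\end{lemma}

\begin{proof}
Fix a vertex $P_0$ and define elements $\gamma_P\in\ker q$ recursively along the tree $Y_0$, starting from $\gamma_{P_0}=1$, so that $\gamma_{v(e)}=\gamma_{u(e)}\tau_e$ for all $e\in Y_0$. Send $x\in\Lambda_P$ to $\gamma_Px\gamma_P^{-1}$ and $\tau_e$ to $\gamma_{u(e)}\tau_e\gamma_{v(e)}^{-1}$. The left side of \eqref{eq:rel} goes to $\gamma_{u(e)}\tau_e\delta_e\tau_e^{-1}\gamma_{u(e)}^{-1}=\gamma_{u(e)}\delta_{u(e)}\gamma_{u(e)}^{-1}$, the image of the right side. We get an endomorphism of $\Pi$ that kills $\tau_e$ for $e\in Y_0$, hence factors through a map $\mathfrak{s}$ on $\Lambda$. Since $q(\gamma_P)=1$, the composite $q\circ\mathfrak{s}$ fixes the generators of $\Lambda$.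
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lift}]
Let $\xi$ be a character of $\Lambda$. It suffices to lift $\xi\circ q$ to $\Psi\colon\Pi\to\mathrm{Aff}$, for then $\Psi\circ\mathfrak{s}$ lifts $\xi$. For each vertex $u$ of type $B$ choose a lift $t_u\in\mathbb{Z}/p^2$ of $\xi(\delta_u)$, with $t_u=0$ if $\xi(\delta_u)=0$; so each $t_u$ is $0$ or a unit. Let $v$ be of type $A$. As $\delta_e$ is conjugate to $\delta_{u(e)}$ in $\Lambda$, we have $\xi(\delta_e)=\xi(\delta_{u(e)})$, and \eqref{eq:sum} shows that $\Sigma_v=\sum_{e\ni v}t_{u(e)}$ lies in $p\mathbb{Z}/p^2$. There are $w_e\in1+p\mathbb{Z}/p^2$, for $e\ni v$, with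
\begin{equation}\label{eq:weights}
\sum_{e\ni v}w_e\,t_{u(e)}=0 .
\end{equation}
Indeed, if all $t_{u(e)}$ are $0$, take $w_e=1$. Otherwise some $t_{u(e_0)}$ is a unit; take $w_{e_0}=1-t_{u(e_0)}^{-1}\Sigma_v$ and $w_e=1$ for $e\neq e_0$. Each edge has exactly one end of type $A$, so these choices do not interfere. Define $\Psi$ on the free factors as follows.
\begin{itemize}
\item On $\Lambda_v$, take a homomorphism to the translations that lifts $\xi$ and sends $\delta_e$ to $(w_et_{u(e)},1)$ for all $e\ni v$. To obtain it, extend all $\delta_e$ but one to a basis of $\Lambda_v^{\mathrm{ab}}$ by \eqref{eq:sum}, prescribe the values on these $\delta_e$, and lift $\xi$ arbitrarily on the other basis elements. The last $\delta_e$ gets the right value by \eqref{eq:sum} and \eqref{eq:weights}.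
\item On $\Lambda_u$, send $\delta_u$ to $(t_u,1)$ and $\varepsilon_u$ to a translation lifting $\xi(\varepsilon_u)$.
\item Send $\tau_e$ to $(s_e,w_e^{-1})$, where $s_e$ lifts $\xi(g_e)$.
\end{itemize}
By \eqref{eq:conj}, $\tau_e\delta_e\tau_e^{-1}$ goes to $(w_e^{-1}w_et_{u(e)},1)=(t_{u(e)},1)$, so \eqref{eq:rel} is respected. On generators $\Psi$ reduces to $\xi\circ q$.
\end{proof}

\begin{remark}\label{rem:Atwo}
For $p=2$ and $g=1$ the group $G$ is not Frattini-resistant. The character $\xi$ of Example~\ref{ex:indexp} extends, by Lemma~\ref{lem:extend}, to a character of the open subgroup $\ker(a^*+c^*)$ of $G$ that does not lift to $\mathbb{Z}/4$, and Corollary~\ref{cor:two} applies. For odd $p$ the same example shows that Corollary~\ref{cor:two} has no analogue with $\mathbb{Z}/p^2$.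
\end{remark}

\section{Permutation modules}\label{sec:perm}

Let $G$ be profinite, $B$ a finite discrete $G$-module and $U\le G$ open. Let $B[G/U]=\mathbb{Z}[G/U]\otimes B$ with the diagonal action. \emph{Shapiro's lemma} states that restriction to $U$, followed by the $U$-equivariant map $B[G/U]\to B$ that takes the coefficient at the coset $U$, is an isomorphism
\[
H^n(G,B[G/U])\cong H^n(U,B),
\]
natural in $B$. We identify the two sides. For open subgroups $V\le U$ there are two $G$-maps,
\[
\nu\colon\mathbb{Z}[G/U]\to\mathbb{Z}[G/V],\quad gU\mapsto\sum_{u\in U/V}guV,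
\qquad
\mathrm{pr}\colon\mathbb{Z}[G/V]\to\mathbb{Z}[G/U],\quad gV\mapsto gU .
\]
The coefficient of $\nu(m)$ at $V$ is the coefficient of $m$ at $U$, so $\nu$ induces the restriction $\operatorname{res}^U_V\colon H^n(U,B)\to H^n(V,B)$. The map induced by $\mathrm{pr}$ is the corestriction $\operatorname{cor}_V^U\colon H^n(V,B)\to H^n(U,B)$; we use only this description of it. Corestriction is transitive, and $\operatorname{cor}_V^U\operatorname{res}^U_V=[U:V]$ because $\mathrm{pr}\circ\nu=[U:V]$. For $U=G$, the map $\mathrm{pr}$ is the augmentation $\mathrm{aug}$ (sum of coefficients), and $\nu(1)=N_V$ is the sum of all cosets of $V$.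

\section{The counterexamples of infinite rank}\label{sec:B}

Let $F$, $s$, $t$, $r$, $R$, $G$ be as in Theorem~\ref{thm:B}. Recall that every open subgroup of $F$ contains almost all generators, so the product $t$ converges, and that a map from the generators to a finite $p$-group extends to $F$ if and only if it sends almost all generators to $1$. The factor $s$ of the relator produces the Massey product; the factor $t$ hides the relator from finitely generated subgroups.

\subsection*{The essential product}
Send $a,b$ to elements of $\mathbb{U}_3$ with superdiagonals $(1,0)$, $(0,1)$ and all other generators to $1$. This kills $s$ and $t$, so $a^*\cup b^*=0$; the same assignment on $b,c$ gives $b^*\cup c^*=0$. If $\rho\colon F\to\mathbb{U}_4$ has superdiagonal $(a^*,b^*,c^*)$, then the $\rho(x_i),\rho(y_i)$ have zero superdiagonal, and Lemma~\ref{lem:comm} gives $\rho(t)=1$ and $\rho(r)=\rho(s)=1+E_{14}\neq1$. So $\rho$ does not factor through $G$, and $\langle a^*,b^*,c^*\rangle$ is essential.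

\subsection*{Second cohomology and derivations}
By Corollary~\ref{cor:sufficient}(a) it remains to show that every finitely generated $H\le G$ is free. We use two standard facts: a pro-$p$ group $H$ is free if $H^2(H,\mathbb{F}_p)=0$ (Serre), and $H^2(H,\mathbb{F}_p)=\varinjlim H^2(V,\mathbb{F}_p)$, the limit being taken along restrictions over the open subgroups $V\supseteq H$. So we must show that each class on an open $U\supseteq H$ dies on some smaller open $V\supseteq H$. By Section~\ref{sec:perm} this is a question about $H^2(G,-)$, which the single relator controls.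

Let $M$ be a finite $\mathbb{F}_p[G]$-module, viewed also as an $F$-module. A \emph{derivation} is a map $D\colon F\to M$ with $D(fg)=D(f)+fD(g)$; then $D(f^{-1})=-f^{-1}D(f)$. Let $S(M)$ be the subspace of all values $D(r)$.

\begin{lemma}\label{lem:kill}
If $j\colon M\to M'$ is a map of finite $\mathbb{F}_p[G]$-modules with $j(M)\subseteq S(M')$, then $j_*\colon H^2(G,M)\to H^2(G,M')$ is zero.
\end{lemma}

\begin{proof}
Since $R$ acts trivially and $H^2(F,M)=0$ for the free group $F$, the five-term exact sequence of $1\to R\to F\to G\to1$ ends in
\[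
H^1(F,M)\to\mathrm{Hom}_F(R,M)\to H^2(G,M)\to0,
\]
naturally in $M$. Here $\mathrm{Hom}_F(R,M)$ consists of the homomorphisms $\varphi$ with $\varphi(f\varrho f^{-1})=f\varphi(\varrho)$, and the first map restricts a derivation to $R$. Such a $\varphi$ is determined by $\varphi(r)$, as the conjugates of $r$ generate $R$. Let a class in $H^2(G,M)$ come from $\varphi$. Its image under $j_*$ comes from $j\circ\varphi$, and $j(\varphi(r))=D(r)$ for a derivation $D\colon F\to M'$. Then $j\circ\varphi=D|_R$, which maps to $0$ in $H^2(G,M')$.
\end{proof}

Let $E\le G$ be the subgroup generated by the images of all $x_i,y_i$, and let $I_EM=\sum_{e\in E}(e-1)M$.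

\begin{lemma}\label{lem:S}
$S(M)\supseteq I_EM$ for every finite $\mathbb{F}_p[G]$-module $M$.
\end{lemma}

\begin{proof}
Let $P$ be the image of $F$ in $\mathrm{Aut}(M)$, a finite $p$-group. Derivations are the first components of the homomorphisms $F\to M\rtimes P$ that lift the action $F\to P$. So there is a derivation with any prescribed value on one generator and value $0$ on the others; it vanishes on the subgroup generated by the others. Write $r=k_i\,[x_i,y_i]\,l_i$ with $k_i=s\prod_{j<i}[x_j,y_j]$ and $l_i=\prod_{j>i}[x_j,y_j]$. If $D$ vanishes on all generators other than $x=x_i$ and $y=y_i$, then $D(k_i)=D(l_i)=0$, and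
\[
D(r)=k_iD([x,y])=k_i(1-xyx^{-1})D(x)+k_ix(1-yx^{-1}y^{-1})D(y).
\]
Since $k(1-h)m=(1-khk^{-1})km$, letting $D(x)$ vary with $D(y)=0$, and then the reverse, shows that $S(M)$ contains $(1-h_i)M$ and $(1-h_i')M$, where
\[
h_i=(k_ix)\,y\,(k_ix)^{-1},\qquad h_i'=(k_ixy)\,x^{-1}\,(k_ixy)^{-1}.
\]
In $G$ we have $s=t^{-1}\in E$, so $k_i\in E$. Hence $h_i$ and $h_i'$ are conjugates in $E$ of $y_i$ and $x_i^{-1}$, and are congruent to them modulo $\Phi(E)$.

The space $S(M)$ is not evidently a submodule, so we cannot simply remove the conjugation. Instead let $E'=\{e\in E:(1-e)M\subseteq S(M)\}$. It is closed, being a union of cosets of the open subgroup of $E$ acting trivially on $M$. It is a subgroup, because $1-eh=(1-h)+(1-e)h$ and $1-e^{-1}=-(1-e)e^{-1}$. It contains all $h_i,h_i'$, so the subgroup $E'\Phi(E)$ contains all $x_i,y_i$ and equals $E$. Therefore $E'=E$.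
\end{proof}

\begin{example}\label{ex:UG}
Take $U=G$ and let $H$ have $n$ generators. Some nonzero linear combination $\chi$ of $x_1^*,\dots,x_{n+1}^*$ vanishes on $H$. Let $V=\ker\chi\supseteq H$. Then $E$ maps onto $G/V=\langle\sigma\rangle\cong\mathbb{Z}/p$, and $\nu(1)=1+\sigma+\dots+\sigma^{p-1}=(\sigma-1)^{p-1}$ lies in $I_E\mathbb{F}_p[G/V]$. By the two lemmas, $H^2(G,\mathbb{F}_p)\to H^2(V,\mathbb{F}_p)$ is zero.
\end{example}

The example used that $H$ is too small to contain $E$. For general $U$, the open subgroups $E\cap gUg^{-1}$ of $E$ take the place of $E$. The next lemma is the only place where finite generation of $H$, and the infinite number of pairs $x_i,y_i$, are used.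

\begin{lemma}\label{lem:small}
A finitely generated subgroup $H$ of $G$ contains no conjugate of an open subgroup of $E$.
\end{lemma}

\begin{proof}
Let $F_0$ be the free pro-$p$ group on the $x_i,y_i$ and $G_0$ its quotient by the closed normal closure of $t$. Killing $a,b,c$ sends $r$ to $t$ and defines $\pi\colon G\to G_0$ with $\pi(E)=G_0$. An open subgroup of $E$ maps onto a closed subgroup of finite index, that is, an open subgroup of $G_0$. If $H$ contained a conjugate of it, $\pi(H)$ would be open and finitely generated, and $G_0$ would be finitely generated. But $t\in\Phi(F_0)$, so $G_0/\Phi(G_0)\cong F_0/\Phi(F_0)$ is infinite.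
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:B}]
Let $H$ be finitely generated and $U\supseteq H$ open. Let $V$ range over the open subgroups with $H\le V\le U$; this family is closed under finite intersections, and its intersection is $H$. We find $V$ such that $\nu\colon\mathbb{F}_p[G/U]\to\mathbb{F}_p[G/V]$ has image in $I_E\mathbb{F}_p[G/V]$. By Lemmas~\ref{lem:kill} and~\ref{lem:S}, $\operatorname{res}^U_V$ is then zero on $H^2(U,\mathbb{F}_p)$, so $H^2(H,\mathbb{F}_p)=0$ and $H$ is free.

Fix $g\in G$ and put $E_g=E\cap gUg^{-1}$, an open subgroup of $E$. It permutes the finite set $X_V=\{guV:u\in U\}$, whose sum is $\nu(gU)$. Two cosets in the same $E_g$-orbit are congruent modulo $I_E\mathbb{F}_p[G/V]$. The orbits of the pro-$p$ group $E_g$ have $p$-power size, so if there is no fixed point, every orbit sum, and hence $\nu(gU)$, lies in $I_E\mathbb{F}_p[G/V]$. The coset $guV$ is fixed exactly when $u$ lies in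
\[
C_V=\{u\in U:(gu)^{-1}E_g\,gu\subseteq V\}.
\]
The set $C_V$ is a union of left cosets of $V$, hence closed in $U$, and $V'\subseteq V$ implies $C_{V'}\subseteq C_V$. An element $u$ of all $C_V$ would satisfy $(gu)^{-1}E_g\,gu\subseteq\bigcap V=H$, against Lemma~\ref{lem:small}. By compactness of $U$, finitely many $C_V$ have empty intersection, so $C_{V}=\emptyset$ for some $V=V_g$, and then for all smaller $V$. Let $V$ be the intersection of the $V_g$ over a finite set of representatives $g$ of $G/U$. Then $\nu(gU)\in I_E\mathbb{F}_p[G/V]$ for every basis element $gU$.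
\end{proof}

\section{The prime $2$}\label{sec:C}

Part (i) of Theorem~\ref{thm:C} follows from part (ii) with $\theta=1$, by Corollary~\ref{cor:two}. Finite generation enters only there: the criterion of Lemma~\ref{lem:criterion} applies to $G$ and its open subgroups only if they are finitely generated. We prove (ii). Let $p=2$, let $G$ be profinite, and let $a,b,c$ be characters with $a\cup b=b\cup c=0$. The plan is to translate both the hypothesis and the conclusion into statements that $b$ is a corestriction.

\subsection*{Reduction to corestrictions}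
If $a=0$, a homomorphism $G\to\mathbb{U}_3$ with superdiagonal $(b,c)$, placed in the lower right corner, is a homomorphism to $\mathbb{U}_4$ with superdiagonal $(0,b,c)$. For $c=0$ use the upper left corner. From now on $a,c\neq0$; put $U=\ker a$, $V=\ker c$ and $W=U\cap V$.

\begin{lemma}\label{lem:cup}
There are $\beta\in H^1(U,\mathbb{F}_2)$ and $\beta'\in H^1(V,\mathbb{F}_2)$ with $b=\operatorname{cor}_U^G\beta=\operatorname{cor}_V^G\beta'$.
\end{lemma}

\begin{proof}
Consider the exact sequence $0\to\mathbb{F}_2\xrightarrow{\nu}\mathbb{F}_2[G/U]\xrightarrow{\mathrm{aug}}\mathbb{F}_2\to0$. Lift $b$ to the cochain $g\mapsto b(g)U$. Its coboundary is $(g,h)\mapsto b(h)(gU-U)=a(g)b(h)N_U$, so the connecting map sends $b$ to $a\cup b=0$, and $b$ is in the image of $\mathrm{aug}_*=\operatorname{cor}_U^G$. The same holds for $V$, since $c\cup b=b\cup c=0$.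
\end{proof}

\begin{lemma}\label{lem:U4}
If $b=\operatorname{cor}_W^G\omega$ for some $\omega\in H^1(W,\mathbb{F}_2)$, then $0\in\langle a,b,c\rangle$.
\end{lemma}

\begin{proof}
With $2\times2$ blocks and $A,D\in\mathbb{U}_2$,
\[
\begin{pmatrix}A&X\\0&D\end{pmatrix}=\begin{pmatrix}1&Y\\0&1\end{pmatrix}\begin{pmatrix}A&0\\0&D\end{pmatrix},\qquad Y=XD^{-1}.
\]
So $\mathbb{U}_4=M_2(\mathbb{F}_2)\rtimes(\mathbb{U}_2\times\mathbb{U}_2)$ with the action $Y\mapsto AYD^{-1}$, and the $(2,3)$-entry of the matrix is $X_{21}=Y_{21}$. Let $G$ act on $M_2(\mathbb{F}_2)$ through $g\mapsto(1+a(g)E_{12},\,1+c(g)E_{12})$; the kernel of this map is $W$. A cocycle $y\colon G\to M_2(\mathbb{F}_2)$ gives a homomorphism $G\to\mathbb{U}_4$ with superdiagonal $(a,y_{21},c)$. The translates of $E_{21}$ under the four elements of $\mathbb{U}_2\times\mathbb{U}_2$ are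
\[
E_{21},\qquad E_{21}+E_{11},\qquad E_{21}+E_{22},\qquad E_{21}+E_{11}+E_{22}+E_{12}.
\]
They are linearly independent and have $(2,1)$-entry $1$. Hence $gW\mapsto g\cdot E_{21}$ embeds $\mathbb{F}_2[G/W]$ in $M_2(\mathbb{F}_2)$ as a submodule on which $Y\mapsto Y_{21}$ is the augmentation. A cocycle $y$ with values in $\mathbb{F}_2[G/W]$ that represents $\omega$ satisfies $y_{21}=\mathrm{aug}\circ y=b$, and Lemma~\ref{lem:dwyer}(b) applies.
\end{proof}

If $a=c$, then $W=U$, and the two lemmas finish the proof without any hypothesis on $G$. Let $a\neq c$. Then $Q=G/W=\{1,\sigma,\tau,\sigma\tau\}$ with $a(\sigma)=c(\tau)=1$ and $a(\tau)=c(\sigma)=0$. The third subgroup of index $2$ above $W$ is $U'=\ker(a+c)$, and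
\[
U/W=\{1,\tau\},\qquad V/W=\{1,\sigma\},\qquad U'/W=\{1,\sigma\tau\}.
\]
We know that $b$ is a corestriction from $U$ and from $V$, and we must show that it is a corestriction from $U\cap V$.

\subsection*{Two exact sequences}
Pairs of classes on $U$ and $V$ with equal corestriction come from the cohomology of the module
\[
T=\{(x,y)\in\mathbb{Z}[G/U]\oplus\mathbb{Z}[G/V]:\mathrm{aug}\,x=\mathrm{aug}\,y\},
\]
which by definition sits in the exact sequence
\begin{equation}\label{eq:T1}
0\to T\to\mathbb{Z}[G/U]\oplus\mathbb{Z}[G/V]\xrightarrow{\ \mathrm{aug}-\mathrm{aug}\ }\mathbb{Z}\to0 .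
\end{equation}
To lift such a pair to $W$ we map $\mathbb{Z}[Q]$ to $T$ by the two projections. This map is onto, as the computation below shows, but its kernel, spanned by $1-\sigma-\tau+\sigma\tau$, is not a permutation module. Adding a summand $\mathbb{Z}$ repairs this, and costs nothing, since the summand will contribute $\operatorname{cor}\operatorname{res}z=2z=0$. We claim that
\begin{equation}\label{eq:T2}
0\to\mathbb{Z}[G/U']\xrightarrow{\ i\ }\mathbb{Z}[Q]\oplus\mathbb{Z}\xrightarrow{\ j\ }T\to0
\end{equation}
is exact, where $i=(\nu,-\mathrm{aug})$ and $j(w,z)=(\mathrm{pr}\,w+zN_U,\ \mathrm{pr}\,w+zN_V)$. Explicitly, $i(U')=(1+\sigma\tau,-1)$ and $i(\sigma U')=(\sigma+\tau,-1)$, so $i$ is injective. For $w=w_1+w_\sigma\sigma+w_\tau\tau+w_{\sigma\tau}\sigma\tau$ the coefficients of $j(w,z)$ at $U,\ \sigma U,\ V,\ \tau V$ are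
\[
w_1+w_\tau+z,\qquad w_\sigma+w_{\sigma\tau}+z,\qquad w_1+w_\sigma+z,\qquad w_\tau+w_{\sigma\tau}+z .
\]
They all vanish if and only if $w_\sigma=w_\tau$, $w_1=w_{\sigma\tau}$ and $z=-w_1-w_\sigma$, that is, $(w,z)=w_1\,i(U')+w_\sigma\,i(\sigma U')$. An element of $T$ with coefficients $x_1,x_\sigma,y_1,y_\tau$, where $x_1+x_\sigma=y_1+y_\tau$, is $j(w,0)$ for $w_{\sigma\tau}=0$, $w_\sigma=x_\sigma$, $w_\tau=y_\tau$ and $w_1=x_1-y_\tau=y_1-x_\sigma$. This proves the claim.

All terms of \eqref{eq:T1} and \eqref{eq:T2} are free abelian, so both sequences split over $\mathbb{Z}$ and stay exact after tensoring with any module $B$. By Section~\ref{sec:perm} we obtain exact sequences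
\begin{gather}
H^1(G,T\otimes B)\to H^1(U,B)\oplus H^1(V,B)\xrightarrow{\ \operatorname{cor}-\operatorname{cor}\ }H^1(G,B),\label{eq:L1}\\
H^1(W,B)\oplus H^1(G,B)\xrightarrow{j_*}H^1(G,T\otimes B)\xrightarrow{\delta}H^2(U',B)\xrightarrow{i_*}H^2(W,B)\oplus H^2(G,B),\label{eq:L2}
\end{gather}
natural in $B$. The first component of $i_*$ is $\operatorname{res}^{U'}_W$, and the $U$-component of $j_*(\omega,z)$ is $\operatorname{cor}_W^U\omega+\operatorname{res}^G_Uz$.

\subsection*{Killing the obstruction modulo $4$}
With $B=\mathbb{F}_2$, the pair $(\beta,\beta')$ comes from a class $t\in H^1(G,T\otimes\mathbb{F}_2)$, and the obstruction to lifting $t$ along $j_*$ is $\delta(t)\in H^2(U',\mathbb{F}_2)$. Exactness says that $\delta(t)$ restricts to zero on $W$, hence that $2\delta(t)=0$, which is no information modulo $2$. The same argument modulo $4$ does carry information, provided $t$ lifts.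

Let $B_2=\mathbb{F}_2$ and $B_4=\mathbb{Z}/4(\theta)$. Multiplication by $2$ and reduction give an exact sequence $0\to B_2\xrightarrow{\iota}B_4\xrightarrow{\pi}B_2\to0$ of $G$-modules with $\iota\pi=2$. By hypothesis $\pi_*$ is onto on $H^1(K,-)$ for $K\in\{G,U,V,U'\}$. For $K=U'$ this makes the connecting map $H^1(U',B_2)\to H^2(U',B_2)$ zero, so $\iota_*\colon H^2(U',B_2)\to H^2(U',B_4)$ is injective.

\begin{proof}[Proof of Theorem~\ref{thm:C}(ii) for $a\ne c$]
\emph{Step 1: lifting the pair.} By the hypothesis for $U$ and $V$, lift $\beta,\beta'$ to $\tilde\beta\in H^1(U,B_4)$ and $\tilde\beta'\in H^1(V,B_4)$. Their corestrictions agree only modulo $2$: the difference $\operatorname{cor}_U^G\tilde\beta-\operatorname{cor}_V^G\tilde\beta'$ is killed by $\pi_*$, so it equals $\iota_*e_0$ with $e_0\in H^1(G,B_2)$. By the hypothesis for $G$, $e_0=\pi_*e$ with $e\in H^1(G,B_4)$, and $\iota_*e_0=2e=\operatorname{cor}_U^G\operatorname{res}^G_Ue$. Replace $\tilde\beta$ by $\tilde\beta-\operatorname{res}^G_Ue$ and $\beta$ by its reduction $\beta-\operatorname{res}^G_Ue_0$. Now $\operatorname{cor}_U^G\tilde\beta=\operatorname{cor}_V^G\tilde\beta'$,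 and still $\operatorname{cor}_U^G\beta=b-2e_0=b$. By \eqref{eq:L1} for $B_4$, the pair $(\tilde\beta,\tilde\beta')$ comes from some $\tilde t\in H^1(G,T\otimes B_4)$, and $t=\pi_*\tilde t$ maps to $(\beta,\beta')$.

\emph{Step 2: the obstruction vanishes.} Let $\delta_2,\delta_4$ be the maps $\delta$ for $B_2,B_4$. By exactness of \eqref{eq:L2}, $\operatorname{res}^{U'}_W\delta_4(\tilde t)=0$. By naturality,
\[
\iota_*\delta_2(t)=\delta_4(\iota_*\pi_*\tilde t)=2\,\delta_4(\tilde t)=\operatorname{cor}_W^{U'}\operatorname{res}^{U'}_W\delta_4(\tilde t)=0 .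
\]
Since $\iota_*$ is injective on $H^2(U',B_2)$, we get $\delta_2(t)=0$.

\emph{Step 3: conclusion.} By \eqref{eq:L2} for $B_2$, $t=j_*(\omega,z)$ with $\omega\in H^1(W,\mathbb{F}_2)$ and $z\in H^1(G,\mathbb{F}_2)$. Then $\beta=\operatorname{cor}_W^U\omega+\operatorname{res}^G_Uz$ and
\[
b=\operatorname{cor}_U^G\beta=\operatorname{cor}_W^G\omega+2z=\operatorname{cor}_W^G\omega .
\]
Lemma~\ref{lem:U4} gives $0\in\langle a,b,c\rangle$.
\end{proof}

\begin{remark}
The hypothesis of Theorem~\ref{thm:C}(ii) asks for one $\theta$ that serves all subgroups and all characters; the proof compares classes on $U$, $V$, $U'$ and $G$ with the same coefficients $B_4$. If $\theta$ may vary, the conclusion fails. For $p=2$ the group presented in Theorem~\ref{thm:A} has an essential triple product, yet by Proposition~\ref{prop:lift} and Lemma~\ref{lem:extend} every character $\chi$ of every open subgroup $K$ lifts to $\mathrm{Aff}$, that is, to $H^1(K,\mathbb{Z}/4(\theta))$ for some $\theta\colon K\to(\mathbb{Z}/4)^\times$ depending on $K$ and $\chi$.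
\end{remark}

\begin{remark}
A nontrivial $\theta$ occurs naturally. If $G$ is the absolute Galois group of a field of characteristic not $2$ and $\theta$ is its action on the fourth roots of unity, then for an open subgroup $K$ with fixed field $L$, Kummer theory identifies the map in Theorem~\ref{thm:C}(ii) with the surjection $L^\times/(L^\times)^4\to L^\times/(L^\times)^2$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Quadrelli}
Claudio Quadrelli, \emph{Directed graphs, Frattini-resistance, and maximal pro-$p$ Galois groups}, arXiv:2404.00745 (2024).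

\bibitem{Serre}
Serre, \emph{Trees}.

\end{thebibliography}
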